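# Local angles and order-$k$ Delaunay triangulations: the sets $B$ with $H_k\subseteq B\subseteq A$

## 1. The case $k=1$: locally Delaunay triangulations of a planar point set

Let $A\subseteq\mathbb R^2$ be a set of $n\ge 3$ points, no three collinear and no four cocircular. Consider edge-to-edge triangulations of $\mathrm{conv}(A)$ (two triangles meet in nothing, in a common vertex, or in a common edge) whose vertices are points of $A$, not necessarily all of them. Impose a condition that looks at two adjacent triangles at a time: for every edge shared by two triangles, the two angles opposite the edge sum to less than $\pi$. Call the family of these triangulations $\mathcal F_1$. Which triangulations are in $\mathcal F_1$, and which of them has the most triangles?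

For $B\subseteq A$ with $\#B\ge 3$, let $\mathrm{Del}(B)$ be the set of triangles $abc$ with $a,b,c\in B$ whose circumcircle has no point of $B$ strictly inside. It is a textbook fact that these triangles form a triangulation of $\mathrm{conv}(B)$ with vertex set $B$.

We use two elementary tools. The first is the inscribed angle theorem. Fix a triangle $abc$ with its circumcircle. If $y$ is on the same side of line $ab$ as $c$, then $\angle ayb$ is larger than, equal to, or smaller than $\angle acb$ according as $y$ is inside, on, or outside the circle. If $y$ is on the opposite side, then $\angle ayb$ is larger than, equal to, or smaller than $\pi-\angle acb$ in the same three cases.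

The second is the power of a point. Let $\lambda_{abc}$ be the affine function that agrees with $|x|^2$ at $a,b,c$. If $o$ and $r$ are the circumcenter and circumradius, then $|x|^2-(|x-o|^2-r^2)$ is affine in $x$ and agrees with $|x|^2$ at $a,b,c$, so it equals $\lambda_{abc}$. Hence
$$|x|^2-\lambda_{abc}(x)=|x-o|^2-r^2=:\mathrm{pow}_{abc}(x),\tag{1}$$
which is positive outside the circle, negative inside, and zero on it.

Let $f$ be a continuous function on a convex polygon $Q$ that is affine on each triangle of an edge-to-edge triangulation, and let $\ell_T$ be the affine extension of $f|_T$. If $T,T'$ share the edge $E$, then $\ell_{T'}-\ell_T$ vanishes on the line of $E$. We say that $f$ is *strictly convex across $E$* if $\ell_{T'}-\ell_T>0$ at the apex of $T'$ opposite $E$. Then $\ell_{T'}-\ell_T$ is positive on the whole open side of $E$ containing $T'$ and negative on the other side, so the notion is symmetric in $T,T'$.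

**Lemma 1.** If $f$ is strictly convex across every interior edge, then $f$ is convex on $Q$, and $\ell_T\le f$ on $Q$ for every triangle $T$.

*Proof.* Call a segment good if it lies in $\mathrm{int}\,Q$ and its line contains no vertex of the triangulation. Such a line contains no piece of an edge, so along a good segment $f$ is piecewise affine and can break only where the segment crosses the relative interior of an edge. There $f$ passes from $\ell_T$ to $\ell_{T'}$, and $\ell_{T'}-\ell_T$ is zero at the crossing and positive after it, so the slope increases. Thus $f$ is convex on good segments. Every segment in $Q$ is a limit of good ones: push the endpoints into $\mathrm{int}\,Q$, then move them slightly so that the line misses the finitely many vertices. Since $f$ is continuous, the convexity inequality passes to the limit.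

For the second claim, $g=f-\ell_T$ is convex and vanishes on $T$. If $g(y)<0$, pick $z$ interior to $T$ and extend the segment $yz$ slightly beyond $z$ to a point $z'\in T$. Then $g(z)$ is at most a convex combination, with positive weights, of $g(y)<0$ and $g(z')=0$, so $g(z)<0$, a contradiction. $\square$

**Theorem 2 (the case $k=1$).** Let $H_1$ be the set of extreme points of $\mathrm{conv}(A)$. Then $\mathcal F_1=\{\mathrm{Del}(B):H_1\subseteq B\subseteq A\}$, and $\mathrm{Del}(B)$ has $2\,\#B-2-\#H_1$ triangles. So $\mathrm{Del}(A)$ is the unique member of $\mathcal F_1$ with the maximum number of triangles.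

*Proof.* Let $P\in\mathcal F_1$ have vertex set $B$. An extreme point of $\mathrm{conv}(A)$ lies in some triangle and must be a vertex of it, so $H_1\subseteq B$ and $\mathrm{conv}(B)=\mathrm{conv}(A)$. Let $f$ be affine on each triangle with $f(x)=|x|^2$ for $x\in B$. If $T=abc$ and $T'=abc'$ share the edge $ab$, then $\ell_T=\lambda_{abc}$, and by (1) the difference $\ell_{T'}-\ell_T$ at $c'$ is $\mathrm{pow}_{abc}(c')$. It is positive iff $c'$ is outside circle $abc$. Since $c,c'$ are on opposite sides of $ab$, this holds iff the two opposite angles sum to less than $\pi$. So $f$ is strictly convex across every interior edge. By Lemma 1, $|y|^2=f(y)\ge\lambda_{abc}(y)$ for every $y\in B$ and every triangle $abc$ of $P$, that is, $\mathrm{pow}_{abc}(y)\ge 0$. So no point of $B$ is strictly inside circle $abc$, and every triangle of $P$ belongs to $\mathrm{Del}(B)$. The triangles of $P$ already cover $\mathrm{conv}(B)$, and those of $\mathrm{Del}(B)$ have disjoint interiors, so $P=\mathrm{Del}(B)$.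

Conversely, let $H_1\subseteq B\subseteq A$. Then $\mathrm{Del}(B)$ triangulates $\mathrm{conv}(B)=\mathrm{conv}(A)$. For adjacent triangles $abc,abc'$ the point $c'$ is not inside circle $abc$, and not on it, hence outside, and the opposite angles sum to less than $\pi$.

Finally the count. Let $m=\#B$, and let there be $t$ triangles and $\varepsilon$ edges. No three points are collinear, so there are $\#H_1$ boundary edges. Then $3t=2\varepsilon-\#H_1$ and $m-\varepsilon+t=1$, which give $t=2m-2-\#H_1$. This increases with $m$. $\square$

The proof has three ingredients: the angle condition is local convexity of a lift; a global supporting plane tested against the lifted point $y$ shows that $y$ is outside the circle; Euler's formula counts triangles from vertices. In the general question below, points are replaced by averages of $k$ points, and the first ingredient survives. The second and the third both break, and most of the lecture is about replacing them.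

## 2. Averages of $k$-subsets, white and black triangles

From now on $A$ is a set of $n$ points that is *generic*: no three points of $A$ are collinear and no four are cocircular; for every $1\le j\le n-1$ distinct $j$-subsets of $A$ have distinct averages; and the resulting point sets avoid all other degenerate configurations. Of this last clause we use only that no three of the points of $A_j$, defined next, are collinear. Subsets of $A$ inherit the properties we use. We take $n\ge3$; for $n=2$ there are no triangles and nothing to prove.

**Definition (level-$k$ hypertriangulation).** Let $1\le k\le n-1$. For a $k$-subset $I$ write $\langle I\rangle=\frac1k\sum_{x\in I}x$, and let $A_k$ be the set of these averages, each labeled by its unique subset. A triangle with vertices in $A_k$ is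

- *white* if its labels are $J\cup\{a\},J\cup\{b\},J\cup\{c\}$ with $\#J=k-1$ and $a,b,c\notin J$;
- *black* if its labels are $\Sigma\setminus\{a\},\Sigma\setminus\{b\},\Sigma\setminus\{c\}$ with $\#\Sigma=k+1$ and $a,b,c\in\Sigma$.

A *level-$k$ hypertriangulation* of $A$ is an edge-to-edge triangulation of $\mathrm{conv}(A_k)$ whose vertices are points of $A_k$ (not necessarily all of them) and all of whose triangles are white or black.

We write $J+a$, $\Sigma-a$ for $J\cup\{a\}$, $\Sigma\setminus\{a\}$, and $(J;a,b,c)$, $(\Sigma;a,b,c)$ for white and black triangles. To avoid the factor $\frac1k$ we scale the picture by $k$: vertices are the points $s(I)=\sum_{x\in I}x$, and $Q=k\cdot\mathrm{conv}(A_k)$. White triangles are translates of $abc$; black ones are translates of $-abc$. Any two labels of a triangle differ by exchanging one point. So an edge $E$ has labels $J+a,J+b$; we say that it *exchanges $a,b$*, and write $J_E=J$ for the intersection of its labels and $\Sigma=J+a+b$ for their union. Two labels of a white triangle intersect in its $J$, and two labels of a black one have union $\Sigma$. So a triangle containing $E$ is either $(J;a,b,c)$ with $c\notin\Sigma$, or $(\Sigma;a,b,d)$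 with $d\in J$.

For $k=1$ there are no black triangles ($\Sigma$ would have two points), and we are back in Section 1.

**Definition (local angle property).** A level-$k$ hypertriangulation has the local angle property if for every edge shared by two of its triangles:

- (ww) if both are white, the two angles opposite the edge sum to less than $\pi$;
- (bb) if both are black, these angles sum to more than $\pi$;
- (bw) if one is black and one white, the angle opposite the edge in the black triangle exceeds the one in the white triangle.

Let $\mathcal F_k$ be the family of level-$k$ hypertriangulations of $A$ with this property.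

**Definition (order-$k$ Delaunay triangulation).** Let $B\subseteq A$ with $\#B\ge\max(3,k+1)$. For every circle through three points $a,b,c\in B$ let $I$ be the set of points of $B$ strictly inside. If $\#I=k-1$, then $\mathrm{Del}_k(B)$ contains the white triangle $(I;a,b,c)$. If $\#I=k-2$, it contains the black triangle with labels $I\cup\{a,b\},I\cup\{b,c\},I\cup\{a,c\}$, that is, $(I+a+b+c;a,b,c)$. It has no other triangles.

We use as a known fact that these triangles form a level-$k$ hypertriangulation of $B$; it is dual to the order-$k$ Voronoi tessellation.

**Four points in convex position, $k=2$.** Let $abcd$ be a convex quadrilateral in cyclic order. Put the origin at the intersection of the diagonals, and use the diagonals as (oblique) axes: $a=(-\alpha,0)$, $c=(\gamma,0)$, $b=(0,-\beta)$, $d=(0,\delta)$ with positive parameters. Then $a+b,\ b+c,\ c+d,\ d+a$ are the corners of $[-\alpha,\gamma]\times[-\beta,\delta]$, and $a+c=(\gamma-\alpha,0)$, $b+d=(0,\delta-\beta)$ are interior points. Edges must exchange one point, so no edge joins disjoint labels. The triangle on the boundary edge with labels $ab,bc$ therefore has third label $ac$ or $bd$. Suppose it is $ac$. The triangle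 across the edge $ac,bc$ has a third label meeting both $ac$ and $bc$; $ab$ is on the wrong side, so it is $cd$. Going around, we get the star of $a+c$: four triangles joining $a+c$ to the four sides. The other option gives the star of $b+d$. So there are exactly two level-2 hypertriangulations.

In the star of $a+c$ the triangles are alternately black $(abc;a,b,c)$, white $(c;a,b,d)$, black $(acd;a,c,d)$, white $(a;b,c,d)$. All four interior edges are of type (bw), and the conditions read
$$\angle acb>\angle adb,\quad \angle acd>\angle abd,\quad \angle cad>\angle cbd,\quad \angle bac>\angle bdc.$$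
The first two say that $c$ is inside circle $abd$, the last two that $a$ is inside circle $bcd$. Each of these says that the angles of the quadrilateral at $a$ and $c$ sum to more than $\pi$. Similarly the star of $b+d$ has the property iff the angles at $b$ and $d$ sum to more than $\pi$. The four angles sum to $2\pi$ and the points are not cocircular, so exactly one star is in $\mathcal F_2$. If it is the star of $a+c$, then circles $abc$, $acd$ are empty and circles $abd$, $bcd$ contain $c$ resp. $a$, so this star is $\mathrm{Del}_2(A)$. Note that the label $bd$ is not used.

## 3. A description of $\mathcal F_k$ and the number of triangles of its members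

The question comes from Herbert Edelsbrunner, Alexey Garber, Morteza Saghafian, "Order-2 Delaunay Triangulations Optimize Angles", arXiv:2310.18238 (2023), and is the following conjecture: for every $1\le k\le n-1$, $P_k\in\mathcal F_k$ has the maximum number of triangles among members of $\mathcal F_k$ if and only if $P_k$ is the order-$k$ Delaunay triangulation of $A$. It is true. To state the stronger result we will prove, we need the analogue of the extreme points.

**Definition ($j$-sets).** Let $B\subseteq A$, $\#B\ge3$, $1\le j\le\#B-1$. A *$j$-set* of $B$ is the label of a vertex of $\mathrm{conv}(B_j)$. Let $h_j(B)$ be the number of $j$-sets of $B$; it is also the number of boundary edges of $\mathrm{conv}(B_j)$. Let $H_k\subseteq A$ be the union of all $k$-sets of $A$.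

Equivalently, $I$ is a $j$-set of $B$ iff $I$ consists of the $j$ points of $B$ highest in some direction $v$ for which all $v\cdot x$ $(x\in A)$ are distinct. Indeed, a vertex of $\mathrm{conv}(B_j)$ is the unique maximizer of $v\cdot s$ on $B_j$ for an open set of directions $v$, and we can choose one with all $v\cdot x$ distinct, since this excludes only finitely many directions; the maximizer is then the set of the $j$ highest points. Conversely, for such $v$ the set of the $j$ highest points is the unique maximizer.

**Theorem 3.** Let $1\le k\le n-1$.

(a) $\mathcal F_k=\{\mathrm{Del}_k(B):H_k\subseteq B\subseteq A\}$, and different $B$ give different triangulations.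

(b) For $B\subseteq A$ with $m=\#B\ge\max(3,k+1)$, $\mathrm{Del}_k(B)$ has
$$N_k(B)=(4k-2)m-2k^2-2\sum_{i=1}^{k-1}h_i(B)-h_k(B)$$
triangles. For $H_k\subseteq B\subseteq A$ we have $N_k(B)=N_k(A)-(4k-2)\,\#(A\setminus B)$.

**Corollary 4.** The conjecture holds: for every $1\le k\le n-1$, $\mathrm{Del}_k(A)$ is the unique member of $\mathcal F_k$ with the maximum number of triangles.

**A pentagon with its center, $k=2$.** Let $A$ be a small generic perturbation of the five vertices of a regular pentagon and its center $z$. Every open half-circle of directions contains at least two of the five vertex directions, so for every $v$ at least two vertices of the regular pentagon are strictly higher than the center. By compactness of the circle of directions this survives a small perturbation. So the two highest points are always two vertices of a convex pentagon; they are adjacent, and every adjacent pair occurs. Hence $h_1=h_2=5$, both for $A$ and for $B=A\setminus\{z\}$, and $H_2=B$. The theorem says that $\mathcal F_2$ has exactly two members, $\mathrm{Del}_2(A)$ with $6\cdot6-8-10-5=13$ triangles and $\mathrm{Del}_2(B)$ with $6\cdot5-8-10-5=7$.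

## 4. The angle conditions as convexity of a lifted function

*This section carries the first ingredient of Section 1 over to all $k$.* For a finite set $I$ of points put $w(I)=\sum_{x\in I}|x|^2$. Let $P$ be a level-$k$ hypertriangulation with set of vertex labels $V$, and let $f:Q\to\mathbb R$ be the continuous function, affine on each triangle, with $f(s(I))=w(I)$ for $I\in V$.

**Lemma 5.** (i) $P$ has the local angle property iff $f$ is strictly convex across every interior edge; in that case $f$ is convex and $\ell_T\le f$ for every triangle $T$.

(ii) $\mathrm{Del}_k(B)$ has the local angle property, as a level-$k$ hypertriangulation of $B$.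

*Proof.* Comparing values at the three vertices gives
$$\ell_T(s)=w(J)+\lambda_{abc}(s-s(J))\quad\text{for white }T=(J;a,b,c),\tag{2}$$
$$\ell_T(s)=w(\Sigma)-\lambda_{abd}(s(\Sigma)-s)\quad\text{for black }T=(\Sigma;a,b,d).\tag{3}$$
Let $T,T'$ share the edge with labels $J+a,J+b$, and evaluate $f-\ell_T$ at the apex of $T'$.

*Both white*, $T=(J;a,b,c)$, $T'=(J;a,b,c')$. The apex is $s(J)+c'$ and the difference is $|c'|^2-\lambda_{abc}(c')=\mathrm{pow}_{abc}(c')$. It is positive iff $c'$ is outside circle $abc$. The triangles are translates, by the same vector, of $abc$ and $abc'$, so $c,c'$ are on opposite sides of $ab$, and this is (ww).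

*Both black*, $T=(\Sigma;a,b,d)$, $T'=(\Sigma;a,b,d')$. The apex is $s(\Sigma)-d'$ and the difference is $-|d'|^2+\lambda_{abd}(d')=-\mathrm{pow}_{abd}(d')$. It is positive iff $d'$ is inside circle $abd$. Again $d,d'$ are on opposite sides of $ab$, and this is (bb).

*One of each*, $T=(J;a,b,c)$, $T'=(\Sigma;a,b,d)$, with $c\notin\Sigma$, $d\in J$. The apex of $T'$ is $s(\Sigma)-d=s(J)+a+b-d$. Since $\lambda_{abc}$ is affine, $\lambda_{abc}(a+b-d)=|a|^2+|b|^2-\lambda_{abc}(d)$. So the difference is
$$\bigl(w(J)+|a|^2+|b|^2-|d|^2\bigr)-\bigl(w(J)+|a|^2+|b|^2-\lambda_{abc}(d)\bigr)=-\mathrm{pow}_{abc}(d),$$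
positive iff $d$ is inside circle $abc$. The points $c$ and $a+b-d$ are on opposite sides of line $ab$, and $a+b-d$ is the reflection of $d$ in the midpoint of $ab$. So $c,d$ are on the same side, and $d$ is inside iff $\angle adb>\angle acb$. This is (bw).

This proves the equivalence; the rest of (i) is Lemma 1. For (ii), use the same three cases in $\mathrm{Del}_k(B)$. For (ww): the points of $B$ inside circle $abc$ are exactly those of $J$, and $c'\notin J$, so $c'$ is outside. For (bb): the points inside circle $abd$ are those of $\Sigma\setminus\{a,b,d\}$, which contains $d'$. For (bw): the points inside circle $abc$ are those of $J$, which contains $d$. $\square$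

**Where the argument of Section 1 stops.** Let $P\in\mathcal F_k$ and let $T=(J;a,b,c)$ be a white triangle of $P$. To recognize $T$ as a Delaunay triangle, we want the points of $J$ inside circle $abc$ and the other points of some set $B$ outside. As in Section 1 we test $\ell_T\le f$ at vertices. If $y\notin J\cup\{a,b,c\}$ and $J+y\in V$, the test at $s(J+y)$ gives $\mathrm{pow}_{abc}(y)\ge0$. If $x\in J$ and $J+a+b-x\in V$, the test at that vertex gives, by the (bw) computation, $\mathrm{pow}_{abc}(x)\le0$. These are exactly the desired statements, but the inequality $f(s(L))=w(L)$ is available only for $L\in V$. For $k=1$ we have $J=\emptyset$, and the label $\{y\}$ is in $V$ for every vertex $y$. For $k\ge2$ nothing puts $J+y$ or $J+a+b-x$ into $V$.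

They can really be missing. Let $A=\{1,2,3,4,5\}$ be a generic convex pentagon, numbered cyclically. A triangulation of a convex pentagon is a fan, so we may number so that the Delaunay triangles are $123,134,145$. Since $4$ is outside circle $123$, the angles of the quadrilateral $1234$ at $2$ and $4$ sum to less than $\pi$, those at $1$ and $3$ to more than $\pi$, and $3$ is inside circle $124$. Since circle $145$ is empty, $2$ is outside it, hence $5$ is outside circle $124$ (the same angle sum in quadrilateral $1245$). So $(\{3\};1,2,4)$ is a white triangle of $\mathrm{Del}_2(A)\in\mathcal F_2$. The test that would certify "$5$ is outside" needs the label $\{3,5\}$. Suppose $\{3,5\}\in V$. It is not in a black triangle, since no Delaunay triangle contains $3$ and $5$. So one of $3,5$ lies on a circle whose interior contains exactly the other. Shrink this circle by a homothety centered at the point on it until it passes through the other point: we get a closed disk containing no points of $A$ but $3$ and $5$, both on its boundary. The points $1$ and $4$ lie on opposite sides of line $35$ and outside the disk, so $\angle315+\angle345<\pi$. But $5$ is outside circle $134$, so in the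 convex quadrilateral $1345$ the angles at $3$ and $5$ also sum to less than $\pi$. The four angles sum to $2\pi$, a contradiction. So $\{3,5\}\notin V$.

The way around is to look at the dual side. A single supporting plane of $f$ at $T$ corresponds to a single point of a plane, namely the circumcenter of $abc$. Instead of testing at that point only, we follow how $|p-x|^2$ compares with the squared radius of the relevant circle as $p$ moves through the whole dual complex. The colors will control what happens at the nodes.

## 5. Minimizing $f(s)-2p\cdot s$: the dual complex

*This section builds the dual complex of $P$ and determines in which directions its edges leave its nodes.* For a point $x$ let $e_x(p)=|p-x|^2$, and let $e_I=\sum_{x\in I}e_x$. For $x\ne y$ the function $e_x-e_y$ is affine and nonconstant, with gradient $-2(x-y)$. Fix $P\in\mathcal F_k$ with $V,f$ as above; $f$ is convex by Lemma 5. For $p\in\mathbb R^2$ let $\Phi(p)\ne\emptyset$ be the set of minimizers of $f(s)-2p\cdot s$ on $Q$. At $s=s(I)$, $I\in V$, this function has value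
$$w(I)-2p\cdot s(I)=e_I(p)-k|p|^2.\tag{4}$$

**Lemma 6.** $\Phi(p)$ is a triangle, an edge, or a vertex of $P$.

*Proof.* Let $m\le f$ be the affine function $2p\cdot s+\mathrm{const}$ with $\Phi(p)=\{f=m\}$. This set is convex.

Suppose $\Phi(p)$ contains an interior point of a triangle $T$. On $T$ the function $f-m\ge0$ is affine with an interior zero, so $m=\ell_T$ and $T\subseteq\Phi(p)$. If $y\in\Phi(p)\setminus T$, then $y$ is strictly beyond the line of some edge of $T$. Hence this edge is not on $\partial Q$, and $\mathrm{conv}(T\cup\{y\})\subseteq\Phi(p)$ contains a neighborhood of a relative interior point of the edge, so an open subset of the triangle $T'$ across it. Thus $\ell_{T'}=m=\ell_T$, contradicting strict convexity across the edge. So $\Phi(p)=T$.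

Otherwise $\Phi(p)$ lies in the union of the edges, so it has empty interior. Suppose it contains a relative interior point of an edge $E$. Then $f-m\ge 0$, affine on $E$, vanishes on $E$, so $E\subseteq\Phi(p)$. A point of $\Phi(p)$ off the line of $E$ would give $\Phi(p)$ nonempty interior, so $\Phi(p)$ lies on that line. If it were larger than $E$, it would contain a nondegenerate segment beyond $E$, covered by finitely many edges. One of them would contain infinitely many points of the segment and so be collinear with $E$, and there would be three collinear points of $A_k$. So $\Phi(p)=E$.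

Otherwise $\Phi(p)$ is a nonempty convex set consisting of vertices, that is, a single vertex. $\square$

For $I\in V$ put $C_I=\{p:s(I)\in\Phi(p)\}$. The minimum of $f(s)-2p\cdot s$ is attained at a vertex of $P$, so by (4)
$$C_I=\{p:e_I(p)\le e_L(p)\ \text{for all }L\in V\}.$$
Differences $e_I-e_L$ are affine, so these are finitely many closed convex cells, and they cover the plane. Let $S$ be the set of $p$ for which $\Phi(p)$ is an edge or a triangle. If $p\in C_I\cap C_L$ with $I\ne L$, then $p\in S$, and $I,L$ are labels of $\Phi(p)$; conversely, each $p\in S$ lies in at least two cells. For $k=1$ the $C_I$ are the Voronoi cells of the vertex set of $P$.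

For a triangle $T$ let $p_T=\frac12\nabla\ell_T$. Since $\ell_T\le f$, we have $T\subseteq\Phi(p_T)$, hence $\Phi(p_T)=T$, and $p_T$ is the only $p$ with this property. For an edge $E$ let $D_E=\{p:E\subseteq\Phi(p)\}$.

**Lemma 7.** (i) If $E$ is shared by $T,T'$, then $D_E$ is the nondegenerate segment $[p_T,p_{T'}]$. If $E$ is a boundary edge, in $T$, then $D_E$ is the ray from $p_T$ in the direction of the outer normal $\mathsf n$ of $Q$ at $E$. On the relative interior of $D_E$ we have $\Phi=E$.

(ii) $S$ is the union of the $D_E$. Those containing $p_T$ are exactly the three belonging to the edges of $T$, and each has $p_T$ as an endpoint.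

(iii) If $E$ exchanges $a,b$, then $e_a=e_b$ on $D_E$. If $T$ has points $a,b,c$, then $p_T$ is the circumcenter of $abc$.

(iv) Let $E\subset T$ exchange $a,b$, let $c$ be the third point of $T$, and let $v$ be the direction of $D_E$ at $p_T$. If $T$ is white, $v$ is an outer normal of triangle $abc$ at side $ab$; if $T$ is black, $v$ is an inner normal.

*Proof.* (i) The point $p$ is in $D_E$ iff there is an affine function $m\le f$ with gradient $2p$ that agrees with $f$ on $E$. By convexity of $f-m$, the inequality $m\le f$ holds on $Q$ iff it holds near a relative interior point $s_E$ of $E$. If $E$ is shared by $T,T'$, the affine functions agreeing with $f$ on $E$ are $\ell_T+\theta(\ell_{T'}-\ell_T)$, $\theta\in\mathbb R$. On the side of $T$ the bracket is negative, so being $\le f=\ell_T$ there means $\theta\ge0$; on the side of $T'$ it means $\theta\le1$. So $D_E=[p_T,p_{T'}]$, nondegenerate since $\ell_T\ne\ell_{T'}$ agree on $E$ and hence have different gradients. If $E$ is a boundary edge, the functions are $\ell_T+\tau\,\mathsf n\cdot(s-s_E)$, and since $\mathsf n\cdot(s-s_E)\le0$ on $Q$, with strict inequality off the line of $E$, the condition is $\tau\ge0$. On $D_E$,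 $\Phi(p)$ is $E$ or a triangle containing $E$, and the latter happens only at an endpoint.

(ii) The first claim is the definition of $S$, since a triangle $\Phi(p)$ contains edges. The second holds since $\Phi(p_T)=T$ contains exactly its three edges.

(iii) If $E$ has labels $J+a,J+b$, both are minimizers on $D_E$, so $e_{J+a}=e_{J+b}$ there and $e_a=e_b$. At $p_T$ this holds for all three edges of $T$.

(iv) By (iii), $v\perp a-b$. If $T=(J;a,b,c)$, then on $D_E$ the label $J+a$ minimizes, so $e_{J+a}\le e_{J+c}$, that is, $e_a-e_c\le0$, with equality at $p_T$. The gradient is $-2(a-c)$, so $v\cdot(a-c)\ge0$. Equality is impossible, since $v\ne0$ would be orthogonal to both $a-b$ and $a-c$. So $v\cdot a=v\cdot b>v\cdot c$. If $T=(\Sigma;a,b,c)$, then $E$ has labels $\Sigma-a,\Sigma-b$, and $e_{\Sigma-a}\le e_{\Sigma-c}$ on $D_E$ says $e_c\le e_a$. In the same way $v\cdot c>v\cdot a=v\cdot b$. $\square$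

In the four-point example with the star of $a+c$, the nodes are the circumcenters of $abc$, $abd$, $acd$, $bcd$, connected cyclically in this order around the bounded cell $C_{\{a,c\}}$, and a ray leaves each node.

**Definition (active and passive points).** Let $p\in S$. If $\Phi(p)=E$ exchanges $a,b$, then $a,b$ are *active* at $p$; if $\Phi(p)$ is a triangle with points $a,b,c$, these are active. The points belonging to all labels of $\Phi(p)$ are *passive*: they form $J_E$ for an edge $E$, $J$ for a white triangle, and $\Sigma\setminus\{a,b,c\}$ for a black one. Let $\rho(p)$ be the common value $e_x(p)$ of the active points $x$.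

Three remarks are used repeatedly. Each label of $\Phi(p)$ consists of the passive points and one or two active ones (two only for a black triangle). On $D_E$, where $E$ exchanges $a,b$, we have $\rho=e_a$, endpoints included; so $\rho$ is continuous on each of the finitely many closed sets $D_E$, hence on $S$. Finally, if $E\subset T$, then every passive point of $T$ is in $J_E$, and conversely every point of $J_E$ is passive or active at $p_T$: for white $T$, $J_E=J$, and for black $T=(\Sigma;a,b,c)$ and $E$ exchanging $a,b$, $J_E=(\Sigma\setminus\{a,b,c\})+c$.

## 6. A maximum principle for passive points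

*This section shows that passive points are never too far: no certificate label is needed, because the worst place on the dual complex can be examined directly.*

**Lemma 8.** If $x$ is passive at $p\in S$, then $e_x(p)\le\rho(p)$.

*Proof.* Let $S_x$ be the union of all $D_E$ with $x\in J_E$. If $x$ is passive at $p$, then $p\in S_x$. On $S_x$ let $g=e_x-\rho$. It is continuous, and on each $D_E$, with $E$ exchanging $a,b$, it is the affine function $e_x-e_a$.

**Step 1: the maximum of $g$ over $S_x$ is attained at a node.** On a segment, an affine function is maximal at an endpoint. Consider a ray $D_E$ with $x\in J_E$ and outer normal $\mathsf n$. Then $\mathsf n\cdot s(J_E+a)=\mathsf n\cdot s(J_E+b)$ is the maximum of $\mathsf n\cdot s(I)$ over all $k$-subsets $I$ of $A$, used by $P$ or not. So $\mathsf n\cdot a=\mathsf n\cdot b$, and comparison with the $k$-subset $J_E+a+b-x$ gives $\mathsf n\cdot b\le\mathsf n\cdot x$. The derivative of $g$ along the ray is $-2(x-a)\cdot\mathsf n=2\mathsf n\cdot(a-x)\le0$, so $g$ is maximal at the origin of the ray. Hence $\max g$ is attained at some $p_T$, where $T$ has an edge $E$ with $x\in J_E$.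

**Step 2: a positive maximum is impossible.** Suppose $g(p_T)>0$. Then $x$ is not active at $p_T$. Since $x\in J_E$, the last remark of Section 5 shows that $x$ is passive at $p_T$, and then $x\in J_{E'}$ for all three edges $E'$ of $T$. So all three $D_{E'}$ at $p_T$ lie in $S_x$, and maximality gives $2v\cdot(a-x)\le0$, that is, $v\cdot x\ge v\cdot a$, where $v$ is the direction of $D_{E'}$ at $p_T$ and $a$ is an endpoint of the side of $abc$ normal to $v$. Let $\mathsf n_i$ be the outer unit normals of triangle $abc$, let $l_i$ be the side lengths, and write the triangle as $\{y:\mathsf n_i\cdot y\le c_i,\ i=1,2,3\}$. We apply Lemma 7(iv).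

If $T$ is white, each $v$ is a positive multiple of the corresponding $\mathsf n_i$, so $\mathsf n_i\cdot x\ge c_i$ for all $i$: the point $x$ would be beyond all three sides. This is impossible. Indeed $\sum l_i\mathsf n_i=0$, and splitting the triangle from an interior point $y$ gives $\sum l_i(c_i-\mathsf n_i\cdot y)=2\,\mathrm{area}$, so $\sum l_ic_i=2\,\mathrm{area}>0$, while $0=\sum l_i\mathsf n_i\cdot x\ge\sum l_ic_i$.

If $T$ is black, each $v$ is a positive multiple of $-\mathsf n_i$, so $\mathsf n_i\cdot x\le c_i$ for all $i$. Thus $x$ lies in triangle $abc$, hence in its circumdisk, whose center is $p_T$ and whose squared radius is $\rho(p_T)$. So $g(p_T)\le0$, a contradiction.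

Hence $g\le0$ on $S_x$. $\square$

For $p\in C_I$ put $M(p)=\max_{a\in I}e_a(p)$. If $p$ lies in more than one cell, then $p\in S$, and each label $I$ with $p\in C_I$ is a label of $\Phi(p)$. It consists of passive points and at least one active point, so by Lemma 8 the maximum is $\rho(p)$, whichever $I$ we took. Hence $M$ is well defined on $\mathbb R^2$, it is continuous since it is continuous on each of the finitely many closed cells, and
$$M=\rho\quad\text{on }S.\tag{5}$$

## 7. Points outside a label: walking straight toward $b$

*This section shows that points not in a label are never too close, provided that they occur in some label at all.* Let $A'=\bigcup_{I\in V}I$. For $b\in A'$ let $R_b=\bigcup_{I\in V,\,b\in I}C_I$. It is closed, and nonempty because $p_T\in C_I$ for any triangle $T$ with vertex label $I$.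

Suppose $p\in C_I$ with $b\in I$ and also $p\in C_L$ with $b\notin L$. Then $p\in S$, both are labels of $\Phi(p)$, and $b$ is not passive, hence active. So
$$e_b(p)=\rho(p)=M(p).\tag{6}$$
This applies to every $p\in\partial R_b$: such $p$ is in $R_b$ and is a limit of points outside $R_b$; these lie in cells $C_L$ with $b\notin L$, and by finiteness one such closed cell contains $p$.

**Lemma 9.** If $b\in A'$, then $b\in R_b$.

*Proof.* Take $p_0\in R_b$ and put $p_t=(1-t)p_0+tb$. Let $t'$ be maximal with $p_t\in R_b$ for all $t\in[0,t']$, and suppose $t'<1$. There are points $p_t\notin R_b$ with $t>t'$ arbitrarily close to $t'$; by finiteness there are one label $L\in V$ with $b\notin L$ and a sequence $t_i\downarrow t'$, $t_i>t'$, with $p_{t_i}\in C_L$. Then $p_{t'}\in C_L$, and also $p_{t'}\in C_I$ for some $I\ni b$. Both are labels of the face $\Phi(p_{t'})$, and distinct labels of a face differ by one exchange, so $L=I-b+c$ with $c\ne b$. Thus $e_L-e_I=e_c-e_b$. At $p_{t'}$ this is zero, and at $p_{t_i}\in C_L$ it is $\le0$. So the affine function $t\mapsto(e_c-e_b)(p_t)$ is zero at $t'$ and $\le0$ at some $t_i>t'$, hence $\le0$ at $t=1$. But there it equals $|b-c|^2>0$, a contradiction.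 $\square$

**Lemma 10.** If $p\in C_I$ and $b\in A'\setminus I$, then $e_b(p)\ge M(p)$.

*Proof.* If $p\in R_b$, equality holds by (6). Let $p=p_0\notin R_b$ and suppose $e_b(p_0)<M(p_0)$. Put $p_t=(1-t)p_0+tb$, and let $t^*\in(0,1]$ be the first $t$ with $p_t\in R_b$; it exists by Lemma 9 since $R_b$ is closed. Then $p_{t^*}\in\partial R_b$, so the continuous function $\varphi(t)=M(p_t)-e_b(p_t)$ satisfies $\varphi(0)>0$ and, by (6), $\varphi(t^*)=0$. Let $t_1\in(0,t^*]$ be its first zero.

The convex cells cut the segment into finitely many intervals, and on each of them $M(p_t)$ is the maximum of finitely many functions $e_x(p_t)$ with pairwise differences affine in $t$. So for some $\delta>0$ there are a label $I'$ and a point $x\in I'$ with $p_t\in C_{I'}$ and $M(p_t)=e_x(p_t)$ for all $t\in(t_1-\delta,t_1)$. Since $t<t_1\le t^*$, we have $p_t\notin R_b$ there, so $b\notin I'$ and $x\ne b$. The affine function $(e_x-e_b)(p_t)$ is positive on $(t_1-\delta,t_1)$ and, by continuity of $M$, zero at $t_1$. Hence it is $\le0$ at $t=1$. But there it equals $|x-b|^2>0$, a contradiction. $\square$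

## 8. The family $\mathcal F_k$ consists of the $\mathrm{Del}_k(B)$ with $H_k\subseteq B\subseteq A$

*We now prove Theorem 3(a), except for the statement that different $B$ give different triangulations, which follows from Lemma 11(iii).*

**Step 1: every $P\in\mathcal F_k$ is $\mathrm{Del}_k(A')$.** Each extreme point of $\mathrm{conv}(A_k)$ lies in a triangle of $P$, so it is a vertex of $P$. Hence $H_k\subseteq A'$, all $k$-sets of $A$ are $k$-subsets of $A'$, and $\mathrm{conv}(A'_k)=\mathrm{conv}(A_k)$. This polygon has at least three vertices, so $A'$ has at least three $k$-subsets; hence $\#A'\ge k+1$ and $\#A'\ge3$, and $\mathrm{Del}_k(A')$ is defined.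

Let $T=(J;a,b,c)$ be a white triangle of $P$. Its point $p_T$ is the circumcenter of $abc$, and $\rho(p_T)=M(p_T)$ is the squared radius. The points of $J$ are passive, so by Lemma 8 they are not outside circle $abc$, and since no four points are cocircular they are strictly inside. A point of $A'\setminus(J\cup\{a,b,c\})$ is not in the label $I=J+a$, and $p_T\in C_I$, so by Lemma 10 it is not inside, hence strictly outside. So the set of points of $A'$ strictly inside the circle is $J$, of size $k-1$, and $T$ is a white triangle of $\mathrm{Del}_k(A')$.

Let $T=(\Sigma;a,b,c)$ be black. By Lemma 8, $\Sigma\setminus\{a,b,c\}$, of size $k-2$, is strictly inside circle $abc$. By Lemma 10 with $I=\Sigma-a$, $A'\setminus\Sigma$ is strictly outside. So $T$ is a black triangle of $\mathrm{Del}_k(A')$.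

Thus every triangle of $P$ is a triangle of $\mathrm{Del}_k(A')$. Those of $P$ already cover $\mathrm{conv}(A_k)=\mathrm{conv}(A'_k)$, and triangles of $\mathrm{Del}_k(A')$ have disjoint interiors, so $P=\mathrm{Del}_k(A')$.

**Step 2: every such $\mathrm{Del}_k(B)$ is in $\mathcal F_k$.** Let $H_k\subseteq B\subseteq A$. There are at least three $k$-sets of $A$, all contained in $B$, so again $\#B\ge\max(3,k+1)$. Also $B_k\subseteq A_k$ contains all vertices of $\mathrm{conv}(A_k)$, so $\mathrm{conv}(B_k)=\mathrm{conv}(A_k)$, and $\mathrm{Del}_k(B)$ is a level-$k$ hypertriangulation of $A$. It has the local angle property by Lemma 5(ii). $\square$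

## 9. The cells of $\mathrm{Del}_j(B)$ are nearest-neighbor cells

*For the count we need to know the dual complex of $\mathrm{Del}_j(B)$ completely.* Let $B\subseteq A$, $m=\#B\ge3$, $1\le j\le m-1$. By Lemma 5(ii) we may apply Section 5 to $\mathrm{Del}_j(B)$, with $B,j$ in place of $A,k$. Write $V_j$ for its vertex labels, $C^j_K$ $(K\in V_j)$ for its cells, and $S_j$ for the set $S$. Call $K$ *$j$-nearest* at $p$ if $K\subseteq B$, $\#K=j$, and $e_a(p)\le e_b(p)$ for all $a\in K$, $b\in B\setminus K$. By exchanging points, $K$ is $j$-nearest at $p$ iff it minimizes $e_L(p)$ over all $j$-subsets $L$ of $B$.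

**Lemma 11.** (i) For $K\in V_j$: $p\in C^j_K$ iff $K$ is $j$-nearest at $p$.

(ii) $p\in S_j$ iff the $j$-th and $(j+1)$-st smallest of the values $e_x(p)$, $x\in B$, are equal. If $p\notin S_j$, then $p$ is in the interior of exactly one cell and in no other.

(iii) $\bigcup_{K\in V_j}K=B$.

*Proof.* (i) The cell $C^j_K$ is defined by comparison with $L\in V_j$ only, and we must show that the other $j$-subsets do not matter. Let $T$ be a triangle of $\mathrm{Del}_j(B)$. Each of its labels consists of all points of $B$ inside the circumcircle and one or two of the three points on it, so it is $j$-nearest at the circumcenter $p_T$ and minimizes $e_L(p_T)$ over all $j$-subsets $L$ of $B$. Now $e_L(p_T)-j|p_T|^2=w(L)-2p_T\cdot s(L)$ with $2p_T=\nabla\ell_T$, and for a label of $T$ this is the constant $\ell_T(s)-\nabla\ell_T\cdot s$. So minimality says $w(L)\ge\ell_T(s(L))$ for all $j$-subsets $L$. Each $s(L)$ lies in some triangle $T$, so $w(L)\ge f(s(L))$ for all $L$. Hence, for every $p$,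
$$e_L(p)-j|p|^2=w(L)-2p\cdot s(L)\ge f(s(L))-2p\cdot s(L)\ge\min_{K\in V_j}e_K(p)-j|p|^2.$$
So $p\in C^j_K$ iff $K$ minimizes $e_L(p)$ over all $j$-subsets $L$ of $B$.

(ii) If $p\in S_j$, then $p$ lies in two cells, two different sets are $j$-nearest at $p$, and the two values tie. If $p\notin S_j$, then $p$ lies in only one cell $C^j_K$. The other cells are closed and finitely many, and all cells cover the plane, so $p\in\mathrm{int}\,C^j_K$. For $a\in K$, $b\in B\setminus K$, the nonconstant affine function $e_a-e_b$ is $\le0$ near $p$, hence $<0$ at $p$. So the values do not tie.

(iii) Let $b\in B$. The point $p=b$ lies in some $C^j_K$. Since $e_b(b)=0<e_x(b)$ for all $x\ne b$, (i) forces $b\in K$. $\square$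

By (iii), $B$ is the union of the vertex labels of $\mathrm{Del}_k(B)$, so different $B$ give different triangulations. This completes the proof of Theorem 3(a).

## 10. Counting circles by the number of points inside

*This section proves the formula in Theorem 3(b).* Let $B$, $m$ be as in Section 9 and write $h_j=h_j(B)$. Let $c_i$ be the number of circles through three points of $B$ with exactly $i$ points of $B$ strictly inside, and $c_{-1}=0$. By definition, $\mathrm{Del}_j(B)$ has $c_{j-1}$ white and $c_{j-2}$ black triangles, in total $c_{j-1}+c_{j-2}$.

**Step 1: Euler's formula.** No three points of $B_j$ are collinear, so the boundary of $\mathrm{Del}_j(B)$ has exactly $h_j$ vertices and $h_j$ edges. With $t=c_{j-1}+c_{j-2}$ triangles and $\varepsilon$ edges, $3t=2\varepsilon-h_j$ and $\#V_j-\varepsilon+t=1$. So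
$$\#V_j=1+\tfrac12\,(c_{j-1}+c_{j-2}+h_j),\qquad1\le j\le m-1.\tag{7}$$
For $j=1$, Lemma 11(iii) gives $\#V_1=m$, and $c_0=2m-2-h_1$, as in Section 1. For $j\ge2$ the number of vertices is not known in advance: (7) is one equation for the two unknowns $\#V_j$ and $c_{j-1}$. We need a second relation, and we get it by placing the dual complex of level $j-1$ inside the cells of level $j$. For $2\le j\le m-1$ the claim is
$$c_{j-3}=3c_{j-2}+h_{j-1}-2\,\#V_j.\tag{8}$$

For $K\in V_j$ let $\Gamma_K=C^j_K\cap S_{j-1}$. By Lemma 11(i), the $j$ smallest values at $p\in C^j_K$ are the $e_a(p)$, $a\in K$. So, by Lemma 11(ii) for level $j-1$, $\Gamma_K$ is the set of $p\in C^j_K$ at which $\max_{a\in K}e_a(p)$ is attained at least twice. In Steps 2 to 5, $D_E$ and $p_T$ refer to edges and triangles of $\mathrm{Del}_{j-1}(B)$.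

**Step 2: how $S_{j-1}$ meets the cells of level $j$.** If $p\in S_{j-1}\cap S_j$, the $(j-1)$-st, $j$-th and $(j+1)$-st smallest values agree. By non-cocircularity exactly three points of $B$ have this value, so $p$ is the center of a circle through three points of $B$ with exactly $j-2$ points inside. Such a circle gives a white triangle of level $j-1$, so $p=p_T$ with $T$ white. Conversely every white $p_T$ is in $S_j$. A black $p_T$ has $j-3$ points inside its circle, so the tie is in positions $j-2,j-1,j$, and $p_T\notin S_j$. There are three consequences.

- The relative interior of each $D_E$ contains no $p_T$, so it is disjoint from $S_j$. By Lemma 11(ii) each of its points is in the interior of exactly one cell of level $j$ and in no other. Being connected, the relative interior lies in the interior of a single $C^j_K$ and meets no other cell; and $D_E\subseteq C^j_K$ as cells are closed.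
- A black $p_T$ lies in the interior of exactly one $C^j_K$ and in no other cell. The three $D_E$ at $p_T$ enter that interior, so by the first point they lie in the same cell.
- Let $T=(I;a,b,c)$ be white, $\#I=j-2$. The $j$-nearest sets at $p_T$ are $I+a+b$, $I+b+c$, $I+a+c$. All three are in $V_j$, as labels of a black triangle of $\mathrm{Del}_j(B)$. So $p_T$ lies in exactly these three cells. Take the edge $E$ with labels $I+a,I+b$. On the relative interior of $D_E$ both labels are $(j-1)$-nearest, so $e_a=e_b$, the points of $I$ have values at most this, and all points outside $I+a+b$ have values at least this. So $I+a+b$ is $j$-nearest, and $D_E\subseteq C^j_{I+a+b}$. The same holds for the other two edges. So each of the three cells contains exactly one of the three $D_E$ at $p_T$.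

Consequently $\Gamma_K$ is the union of the $D_E$ contained in $C^j_K$, and each $D_E$ belongs to exactly one $\Gamma_K$. Different $D_E$ meet only at points $p_T$. So $\Gamma_K$ is a graph, with the black $p_T\in C^j_K$ as vertices of degree $3$ and the white $p_T\in C^j_K$ as leaves. Give each ray its own additional leaf at infinity. Let $\nu_K$ be the number of degree-$3$ vertices and $\mu_K$ the number of leaves.

**Step 3: $\Gamma_K$ is nonempty and connected.** We retract the convex cell $C^j_K$ onto $\Gamma_K$ by moving each point straight toward its farthest point in $K$. For $c\in K$ let $X_c=\{p\in C^j_K:e_a(p)\le e_c(p)\text{ for all }a\in K\}$. These finitely many closed sets cover $C^j_K$. For $p\in X_c$ and $a\in K-c$, the function $t\mapsto(e_a-e_c)((1-t)p+tc)$ is affine, $\le0$ at $t=0$, and equal to $|a-c|^2>0$ at $t=1$. So it has a unique zero $t_a(p)\in[0,1)$, continuous in $p$. Let $\tau_c=\min_{a\in K-c}t_a$ (note $\#K=j\ge2$) and $r(p)=(1-\tau_c)p+\tau_cc$.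

At $r(p)$ we have $e_a\le e_c$ for all $a\in K$, with equality for some $a\in K-c$. For $b\in B\setminus K$, the affine function $e_c-e_b$ is $\le0$ at $p$ and $<0$ at $c$, so $e_c\le e_b$ at $r(p)$. Thus $K$ is $j$-nearest at $r(p)$ and the maximum is attained at least twice: $r(p)\in\Gamma_K$. If $p\in X_c\cap\Gamma_K$, some $a\in K-c$ has $e_a(p)=e_c(p)$, so $\tau_c=0$ and $r(p)=p$. In particular the definitions agree on $X_c\cap X_{c'}\subseteq\Gamma_K$ for $c\ne c'$. So $r:C^j_K\to\Gamma_K$ is well defined, continuous, and surjective. Since $C^j_K$ is convex and nonempty, $\Gamma_K$ is nonempty and connected.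

**Step 4: $\Gamma_K$ has no cycle.** A cycle would be a closed Jordan polygon made of segments $D_E$. Choose a point $p$ in its interior at which the maximum of $e_a$, $a\in K$, is attained at a single $c$, and with $p\ne c$; this excludes only finitely many lines and points. For $a\in K-c$ the affine function $t\mapsto(e_c-e_a)(c+t(p-c))$ is $-|c-a|^2<0$ at $t=0$ and positive at $t=1$, so it is positive for all $t\ge1$. Thus on the ray $\{c+t(p-c):t\ge1\}$ the maximum over $K$ is attained only at $c$, and the ray never meets $\Gamma_K$. But the ray is unbounded, starts inside the polygon, and must cross it, a contradiction.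

**Step 5: summing over $K$.** So $\Gamma_K$, with its leaves at infinity, is a finite tree with at least one edge. Its number of edges is $\frac12(3\nu_K+\mu_K)=\nu_K+\mu_K-1$, so $\nu_K=\mu_K-2$. Sum over $K\in V_j$. Each black triangle of $\mathrm{Del}_{j-1}(B)$ is counted in exactly one $\nu_K$, so $\sum\nu_K=c_{j-3}$. Each white one gives three leaves, one in each of three trees, and each of the $h_{j-1}$ boundary edges gives one ray, so $\sum\mu_K=3c_{j-2}+h_{j-1}$. This proves (8).

In the four-point example with $j=2$ and $\mathrm{Del}(A)$ consisting of $abc$, $acd$: $S_1$ is the Voronoi diagram, one segment joining the two circumcenters and four rays. The segment is $\Gamma_{\{a,c\}}$, and each ray is the tree of one of $ab,bc,cd,da$. All five trees have two leaves, and indeed $10=3\cdot2+4$.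

**Step 6: solving the recursion.** Inserting (7) in (8) gives
$$c_{j-1}-2c_{j-2}+c_{j-3}=-2-(h_j-h_{j-1}),\qquad2\le j\le m-1.$$
So the differences $c_i-c_{i-1}$ start with $c_0-c_{-1}=2m-2-h_1$ and change by $-2-(h_{i+1}-h_i)$ when passing from $i-1$ to $i$. Hence $c_i-c_{i-1}=2m-2(i+1)-h_{i+1}$, and
$$c_i=2(i+1)m-(i+1)(i+2)-\sum_{l=1}^{i+1}h_l,\qquad0\le i\le m-2.\tag{9}$$
For $i=-1$ the right-hand side is $0=c_{-1}$, so (9) holds there too. Therefore, for $1\le k\le m-1$,
$$N_k(B)=c_{k-1}+c_{k-2}=2km-k(k+1)+2(k-1)m-(k-1)k-\sum_{l=1}^{k}h_l-\sum_{l=1}^{k-1}h_l,$$
which is $(4k-2)m-2k^2-2\sum_{l=1}^{k-1}h_l(B)-h_k(B)$, as claimed. $\square$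

For four points in convex position, $h_1=h_2=4$, and the formula gives $N_2=24-8-8-4=4$, the four triangles of the star.

## 11. Sets $B\supseteq H_k$ have the same $i$-sets as $A$, and $\mathrm{Del}_k(A)$ is the unique maximum

*It remains to compare $N_k(B)$ with $N_k(A)$.* Let $H_k\subseteq B\subseteq A$ and $1\le i\le k$. For every direction $v$ with all $v\cdot x$ $(x\in A)$ distinct, the $k$ highest points of $A$ form a $k$-set of $A$, so they lie in $H_k\subseteq B$. Hence the $i$ highest points of $A$ are also the $i$ highest points of $B$. By the description after the definition of $j$-sets, the $i$-sets of $A$ and of $B$ are exactly the sets of $i$ highest points for such $v$. So $A$ and $B$ have the same $i$-sets, and $h_i(B)=h_i(A)$ for all $i\le k$. In the formula for $N_k$ only $m$ changes, and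
$$N_k(B)=N_k(A)-(4k-2)\,\#(A\setminus B).\tag{10}$$
This completes the proof of Theorem 3(b). $\square$

*Proof of Corollary 4.* By Theorem 3(a), every $P_k\in\mathcal F_k$ is $\mathrm{Del}_k(B)$ for a unique $B$ with $H_k\subseteq B\subseteq A$, and $\mathrm{Del}_k(A)\in\mathcal F_k$. By (10) it has $N_k(A)-(4k-2)\,\#(A\setminus B)$ triangles, and $4k-2>0$. So the maximum over $\mathcal F_k$ is $N_k(A)$, attained exactly when $B=A$, that is, exactly when $P_k$ is the order-$k$ Delaunay triangulation of $A$. $\blacksquare$
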